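\title{The sharp $A_1$ dependence in a mixed weak-type inequality\\ for the dyadic maximal operator}

\begin{abstract}
For weights $u,v\in A_1(\mathbb R^n)$ let $N(u,v)$ be the best constant in the inequality $\|M_d(fv)/v\|_{L^{1,\infty}(uv)}\le N(u,v)\|f\|_{L^1(uv)}$, where $M_d$ is the dyadic maximal operator. It was conjectured that $N(u,v)\le c(n)[u]_{A_1}[v]_{A_1}$. We show that this fails in every dimension: the dependence on $[u]_{A_1}$ is at least quadratic, even when $[v]_{A_1}$ stays bounded. We prove that $N(u,v)\le 1536\cdot 2^n[u]_{A_1}^2[v]_{A_1}$ and that this bound is sharp in both exponents and in the joint growth.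
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix $n\ge1$. Cubes in $\mathbb R^n$ have sides parallel to the axes, and $|\cdot|_\infty$ is the sup norm. For a measurable function $h\ge0$, a measurable set $E$ and a cube $Q$ we write $h(E)=\int_Eh\,dx$ and $\langle h\rangle_Q=h(Q)/|Q|$. A \emph{weight} is a locally integrable function that is positive almost everywhere. For a weight $w$ let
\[
[w]_{A_1}=\sup_Q\ \langle w\rangle_Q\Big(\operatorname*{ess\,inf}_Qw\Big)^{-1},
\]
with the supremum over all cubes, and write $w\in A_1$ if $[w]_{A_1}<\infty$. On every cube such a weight is nowhere much smaller than its average: it may have integrable peaks, but no deep valleys. Always $[w]_{A_1}\ge1$, and $[w]_{A_1}=1$ forces $w$ to equal its average almost everywhere on each cube, so that $w$ is constant.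

The dyadic cubes are the cubes $2^{-k}([0,1)^n+z)$ with $k\in\mathbb Z$, $z\in\mathbb Z^n$, and the dyadic maximal operator is
\[
M_dg(x)=\sup\{\langle|g|\rangle_Q:\ Q\ \text{dyadic},\ x\in Q\}.
\]
For measurable $w\ge0$ put $\|f\|_{L^1(w)}=\int|f|\,w\,dx$ and $\|h\|_{L^{1,\infty}(w)}=\sup_{t>0}t\,w(\{|h|>t\})$. Given $u,v\in A_1$, let $N(u,v)$ be the best constant $C$ in the \emph{mixed weak-type inequality}
\begin{equation}\label{eq:mixed}
\Big\|\frac{M_d(fv)}{v}\Big\|_{L^{1,\infty}(uv)}\le C\,\|f\|_{L^1(uv)}\qquad\text{for all measurable }f .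
\end{equation}
Put $g=|f|v$. Since $0<v<\infty$ almost everywhere, every measurable $g\ge0$ arises in this way up to a null set, and $\|f\|_{L^1(uv)}=\int gu$. Replacing $g$ by $g/t$ reduces \eqref{eq:mixed} to $t=1$. So $N(u,v)$ is also the best constant in
\begin{equation}\label{eq:level}
uv\big(\{M_dg>v\}\big)\le C\int gu\,dx\qquad\text{for all measurable }g\ge0 .
\end{equation}
For $v\equiv1$ this is the weak-type $(1,1)$ inequality for $M_d$ with respect to $u\,dx$. In general $M_dg$ is compared with a height $v(x)$ that varies from point to point, and each point is charged its own height.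

How does $N(u,v)$ grow with the two $A_1$ constants? Two facts are known. First, $N(u,v)\le c(n)[u]_{A_1}^2[v]_{A_1}^4$ for all $u,v\in A_1$. Second, if $\varphi$ is a function of two variables such that
\begin{equation}\label{eq:phi}
N(u,v)\le c\,\varphi([u]_{A_1},[v]_{A_1})\qquad\text{for some constant $c$ and all }u,v\in A_1,
\end{equation}
then $\varphi([u]_{A_1},[v]_{A_1})\ge c'[u]_{A_1}[v]_{A_1}$ with $c'>0$ independent of the weights. (Neither fact is used below.) When one of the weights is constant, the growth in the other constant is linear; see Section~\ref{sec:levels} and Theorem~\ref{thm:upper}. This makes the product the natural guess. Ombrosi, P\'erez and Recchi \cite{OPR} posed the conjecture that there is a constant $c=c(n)$ with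
\begin{equation}\label{eq:conj}
N(u,v)\le c\,[u]_{A_1}[v]_{A_1}\qquad\text{for all }u,v\in A_1 .
\end{equation}
We show that \eqref{eq:conj} is false and that the correct order is $[u]_{A_1}^2[v]_{A_1}$.

\begin{theorem}[Lower bound]\label{thm:lower}
For all $\varepsilon,\delta\in(0,1]$ there are $u,v\in A_1$ with
\[
\frac1\varepsilon\le[u]_{A_1}\le\frac{24^n}{\varepsilon},\qquad
\frac1\delta\le[v]_{A_1}\le\frac{2\cdot72^n}{\delta},\qquad
N(u,v)\ge\frac{2^{-4n-2}}{\varepsilon^2\delta}.
\]
\end{theorem}

\begin{corollary}\label{cor:false}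
The conjecture \eqref{eq:conj} is false in every dimension.
\end{corollary}

\begin{proof}
With $\delta=1$, Theorem~\ref{thm:lower} and \eqref{eq:conj} would give $2^{-4n-2}\varepsilon^{-2}\le c\cdot24^n\varepsilon^{-1}\cdot2\cdot72^n$ for all $\varepsilon\in(0,1]$, which fails as $\varepsilon\to0$.
\end{proof}

\begin{theorem}[Upper bound]\label{thm:upper}
For all $u,v\in A_1$, $\;N(u,v)\le1536\cdot2^n\,[u]_{A_1}^2[v]_{A_1}$.
\end{theorem}

\begin{theorem}[Sharpness]\label{thm:sharp}
There are $c_n,C_n>0$ such that for all $s\ge1$ and $t\ge2\cdot72^n$,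
\[
c_n\,s^2t\le\sup\{N(u,v):[u]_{A_1}\le s,\ [v]_{A_1}\le t\}\le C_n\,s^2t .
\]
Moreover, if $\varphi$ satisfies \eqref{eq:phi}, then for the weights of Theorem~\ref{thm:lower} we have $\varphi([u]_{A_1},[v]_{A_1})\ge c'[u]_{A_1}^2[v]_{A_1}$ with $c'>0$ independent of the weights. In particular, if $N(u,v)\le C[u]_{A_1}^\alpha[v]_{A_1}^\beta$ for all $u,v\in A_1$, then $\alpha\ge2$ and $\beta\ge1$.
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:levels} recasts the question as a count of levels of $v$ and works out the counterexample on the line. Sections~\ref{sec:lower}, \ref{sec:upper} and~\ref{sec:sharp} prove Theorems~\ref{thm:lower}, \ref{thm:upper} and~\ref{thm:sharp}.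

\section{Dyadic cubes and power weights}\label{sec:tools}

Two dyadic cubes are either disjoint or nested. Hence, in a family of dyadic cubes of bounded side length, every member lies in a maximal member, and the maximal members are pairwise disjoint. We use three consequences of the definitions.
\begin{itemize}
\item[(a)] \emph{Level sets.} If $g\ge0$ is integrable and $\lambda>0$, then $\langle g\rangle_Q>\lambda$ forces $|Q|<\lambda^{-1}\int g$. So $\{M_dg>\lambda\}$ is the disjoint union of the maximal dyadic cubes with $\langle g\rangle_Q>\lambda$.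
\item[(b)] \emph{Pointwise form of $A_1$.} Let $w\in A_1$. There are countably many dyadic cubes, so for almost every $x$ we have $\langle w\rangle_Q\le[w]_{A_1}w(x)$ for all dyadic $Q\ni x$ at once; that is, $M_dw\le[w]_{A_1}w$ almost everywhere.
\item[(c)] \emph{Truncation.} For measurable $g\ge0$ let $g_i=\min(g,i)\mathbf 1_{\{|x|_\infty\le i\}}$. Then $g_i\uparrow g$, so $\langle g_i\rangle_Q\uparrow\langle g\rangle_Q$ for each $Q$ and $M_dg_i\uparrow M_dg$. The sets $\{M_dg_i>v\}$ increase to $\{M_dg>v\}$, and by monotone convergence it suffices to prove \eqref{eq:level} for bounded $g$ with compact support.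
\end{itemize}
The following classical inequality handles a constant height.

\begin{lemma}[One level]\label{lem:one}
Let $u\in A_1$, let $g\ge0$ be measurable and $\lambda>0$. Then
\[
\lambda\,u(\{M_dg>\lambda\})\le\int g\,M_du\,dx\le[u]_{A_1}\int gu\,dx .
\]
\end{lemma}

\begin{proof}
As in (c), we may take $g$ bounded with compact support. For each maximal cube $Q$ in (a) we have $\lambda|Q|<g(Q)$, so $\lambda u(Q)\le\langle u\rangle_Q\,g(Q)\le\int_Qg\,M_du$. Sum over these disjoint cubes and apply (b).
\end{proof}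

All examples are built from the power weights
\[
p_\theta(y)=|y|_\infty^{-n(1-\theta)},\qquad 0<\theta\le1 .
\]
Since $|\{|y|_\infty\le s\}|=(2s)^n$,
\begin{equation}\label{eq:mass}
\int_{|y|_\infty<\rho}p_\theta\,dy=n2^n\int_0^\rho s^{n\theta-1}\,ds=\frac{2^n\rho^{n\theta}}{\theta}.
\end{equation}
Two features of \eqref{eq:mass} matter. On the cube $\{|y|_\infty<1\}$ the weight $p_\theta$ has average $1/\theta$ and infimum $1$. And the concentric cube of radius $\rho<1$ carries the fraction $\rho^{n\theta}$ of the mass, so for small $\theta$ a fixed fraction survives down to radii as small as $2^{-1/\theta}$.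

\begin{lemma}\label{lem:power}
For $\theta\in(0,1]$ and $T\ge1$, $\;[p_\theta]_{A_1}\le3^n/\theta$ and $[\min(T,p_\theta)]_{A_1}\le3^n/\theta$.
\end{lemma}

\begin{proof}
Let $Q$ have center $c$ and side $L$. If $|c|_\infty\ge L$, then $|y-c|_\infty\le\frac12|c|_\infty$ on $Q$, so $\frac12|c|_\infty\le|y|_\infty\le\frac32|c|_\infty$ and $\sup_Qp_\theta\le3^n\inf_Qp_\theta$. If $|c|_\infty<L$, then $Q\subset\{|y|_\infty\le\frac32L\}$. By \eqref{eq:mass}, $\langle p_\theta\rangle_Q\le2^n(\frac32)^{n\theta}L^{-n(1-\theta)}/\theta$, while $\inf_Qp_\theta\ge(\frac32)^{-n(1-\theta)}L^{-n(1-\theta)}$; the quotient of these two bounds is $2^n(\frac32)^n/\theta=3^n/\theta$. In both cases $\langle p_\theta\rangle_Q\le A\inf_Qp_\theta$ with $A=3^n/\theta\ge1$, and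
\[
\langle\min(T,p_\theta)\rangle_Q\le\min\big(T,A\inf_Qp_\theta\big)\le A\min\big(T,\inf_Qp_\theta\big)=A\inf_Q\min(T,p_\theta).\qedhere
\]
\end{proof}

\section{Counting levels: the example on the line}\label{sec:levels}

Given $g$, let $E=\{M_dg>v\}$ and split $E$ according to the size of $v$:
\begin{equation}\label{eq:Ej}
E_j=E\cap\{2^j\le v<2^{j+1}\},\qquad j\in\mathbb Z .
\end{equation}
These sets cover $E$ up to a null set, and $E_j\subset\{M_dg>2^j\}$. By Lemma~\ref{lem:one},
\[
uv(E_j)\le2^{j+1}u(E_j)\le2[u]_{A_1}\int gu .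
\]
Each level costs at most $2[u]_{A_1}$, and the question is how many levels can cost about this much for the same $g$. The conjecture amounts to the answer ``about $[v]_{A_1}$''; Theorems~\ref{thm:lower} and~\ref{thm:upper} say ``about $[u]_{A_1}[v]_{A_1}$''.

\emph{Constant $v$.} There is one level, and Lemma~\ref{lem:one} with $\lambda=v$ gives $N(u,v)\le[u]_{A_1}$. This order is attained. Let $Q$ be dyadic, $a>\operatorname{ess\,inf}_Qu$ and $S=Q\cap\{u<a\}$. For $\kappa>1$ the function $g=\kappa|Q||S|^{-1}\mathbf 1_S$ has $M_dg>1$ on $Q$ and $\int gu\le\kappa a|Q|$, so \eqref{eq:level} gives $N(u,1)\ge\langle u\rangle_Q/\operatorname{ess\,inf}_Qu$. For $u=p_\varepsilon$ and $Q=[0,1)^n$ this is $1/\varepsilon\ge3^{-n}[u]_{A_1}$.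

To see several levels, take $n=1$ for the rest of this section. Let $Q_k=[0,2^{-k})$ and let $J_k=(2^{-k-1},2^{-k})$, with center $x_k$ and radius $r_k=2^{-k-2}$. Fix $K\ge1$ and let $g=2^{K+1}\mathbf 1_{Q_{K+1}}$, a unit mass near the origin. On $J_k\subset Q_k$ we have $M_dg\ge\langle g\rangle_{Q_k}=2^k$ for $1\le k\le K$. Suppose that $u=1$ on $Q_{K+1}$ and $v\le2^{k+1}$ on $J_k$. Then $\int gu=1$ and $M_dg/v\ge\frac12$ on each $J_k$, so \eqref{eq:mixed} with $t\uparrow\frac12$ gives
\begin{equation}\label{eq:test}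
N(u,v)\ge\frac12\sum_{k=1}^Kuv(J_k).
\end{equation}
The game is to make this sum large at a small $A_1$ cost.

\emph{Constant $u$.} Let $u\equiv1$ and $v=p_\delta=|x|^{-(1-\delta)}$. On $J_k$ we have $2^{k(1-\delta)}\le v\le2^{(k+1)(1-\delta)}$, so $\frac122^{-k\delta}\le v(J_k)\le2^{-(k+1)\delta}$. The weight $v$ lags behind $M_dg$ by a factor about $2^{k\delta}$, so the terms of \eqref{eq:test} decay geometrically and about $1/\delta$ of them count. With $K=\lfloor1/\delta\rfloor\ge1/(2\delta)$ each term is at least $\frac14$, and $N(1,p_\delta)\ge1/(16\delta)\ge[p_\delta]_{A_1}/48$.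

\emph{The product.} Keep $v=p_\delta$ and give $u$ a spike in each $J_k$, away from the support of $g$: let $u=(r_k/|x-x_k|)^{1-\varepsilon}$ on $J_k$ for $1\le k\le K$, and $u=1$ elsewhere. Lemma~\ref{lem:glue} below gives $[u]_{A_1}\le24/\varepsilon$. Now $\langle u\rangle_{J_k}=1/\varepsilon$, so $uv(J_k)\ge2^{-k\delta}/(2\varepsilon)$ and $N(u,v)\ge1/(16\varepsilon\delta)$. This is the order in \eqref{eq:conj}. It looks hard to beat, because the lag cannot be removed on all of $J_k$: if $2^k\le v\le2^{k+1}$ on $J_k$ for $1\le k\le K$, then $v(J_k)\ge\frac12$, so $\langle v\rangle_{Q_1}\ge K$, while $\operatorname{ess\,inf}_{Q_1}v\le4$; hence $K\le4[v]_{A_1}$.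

\emph{Beyond the product.} The sum \eqref{eq:test} integrates $v$ against $u\,dx$, while $[v]_{A_1}$ sees only $dx$, and by \eqref{eq:mass} the spike of $u$ keeps much of its mass on a tiny core of $J_k$. It is enough that $v$ reach the height $2^k$ on that core. Keep $u$, and let
\[
v=\min\big(2^k,(r_k/|x-x_k|)^{1/2}\big)\ \text{ on }J_k,\ 1\le k\le K,\qquad v=1\ \text{ elsewhere}.
\]
The truncation at $2^k$ keeps $v$ below $M_dg$, as \eqref{eq:test} requires. The bump is cheap: $v(J_k)\le2|J_k|=2^{-k}$ is summable, so the obstruction above disappears, and Lemmas~\ref{lem:power} and~\ref{lem:glue} give $[v]_{A_1}\le8\cdot6=48$ for every $K$. On the core $B_k=\{|x-x_k|<4^{-k}r_k\}$ we have $v=2^k$, and \eqref{eq:mass} gives $u(B_k)=2r_k4^{-k\varepsilon}/\varepsilon$. Therefore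
\[
uv(J_k)\ge2^ku(B_k)=\frac{4^{-k\varepsilon}}{2\varepsilon}.
\]
The decay rate is now $\varepsilon$, set by $u$ and not by $v$. With $K=\lfloor1/\varepsilon\rfloor$ each of the $K\ge1/(2\varepsilon)$ terms is at least $1/(8\varepsilon)$, and $N(u,v)\ge1/(32\varepsilon^2)$, although $[u]_{A_1}[v]_{A_1}\le24\cdot48/\varepsilon$.

For general $\delta$ the two devices are multiplied. The factor $p_\delta$ leaves a lag of only $2^{k\delta}$ for the bump to make up, a core of relative radius $4^{-k\delta}$ suffices, and this core keeps the fraction $4^{-k\delta\varepsilon}$ of the mass of $u$. So about $1/(\varepsilon\delta)$ scales contribute, each about $1/\varepsilon$.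

\section{The lower bound}\label{sec:lower}

The weights are made by planting rescaled bumps in disjoint cubes, on top of a background weight $w$. The next lemma shows that the $A_1$ constant of the result does not depend on the number of bumps. The cubes to watch are those that cross the boundary of a planted cube: such a cube either sees only the outer shell of the bump, where the bump is bounded, or is large enough to see a fixed portion of the planted cube.

\begin{lemma}[Gluing]\label{lem:glue}
Let $J_k=\{|x-x_k|_\infty<r_k\}$ be finitely many pairwise disjoint cubes, and let $w\in A_1$ satisfy $\sup_{J_k}w\le2^n\inf_{J_k}w$ for all $k$. Let $\beta_k$ be weights on $\mathbb R^n$ with $[\beta_k]_{A_1}\le A$ such that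
\[
\beta_k\ge1\ \text{ on }\{|y|_\infty<1\},\qquad\operatorname*{ess\,inf}_{|y|_\infty<1}\beta_k=1,\qquad\beta_k\le2^n\ \text{ on }\{\tfrac12\le|y|_\infty<1\}.
\]
Put $b(x)=\beta_k((x-x_k)/r_k)$ on $J_k$ and $b=1$ off $\bigcup_kJ_k$. Then $[wb]_{A_1}\le8^nA\,[w]_{A_1}$.
\end{lemma}

\begin{proof}
All infima are essential, and $A\ge1$. Let $Q$ be a cube.

\emph{Case 1: $Q\subset J_k$ for some $k$.} The $A_1$ constant is invariant under translations and dilations, so $\langle b\rangle_Q\le A\inf_Qb$, and
\[
\langle wb\rangle_Q\le\sup_{J_k}w\cdot A\inf_Qb\le2^nA\,\inf_Qw\,\inf_Qb\le2^nA\inf_Q(wb).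
\]

\emph{Case 2: $Q$ is contained in no $J_k$.} We claim that for every $k$
\begin{equation}\label{eq:piece}
\int_{Q\cap J_k}wb\le8^nA\,w(Q\cap J_k).
\end{equation}
If $Q$ misses $\{|x-x_k|_\infty<r_k/2\}$, then $b\le2^n$ on $Q\cap J_k$ and \eqref{eq:piece} follows. Otherwise $Q$ contains a point $a$ with $|a-x_k|_\infty<r_k/2$ and a point outside $J_k$, so its side is at least $r_k/2$. In the $i$th coordinate, the side interval of $Q$ contains an interval of length $r_k/2$ whose closure contains $a^i$, and this interval lies in $(x_k^i-r_k,x_k^i+r_k)$. Hence $|Q\cap J_k|\ge(r_k/2)^n=4^{-n}|J_k|$. Since the infimum of $b$ on $J_k$ is $1$, we have $b(J_k)\le A|J_k|$, and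
\[
\int_{Q\cap J_k}wb\le\sup_{J_k}w\cdot b(J_k)\le2^n\inf_{J_k}w\cdot A\cdot4^n|Q\cap J_k|\le8^nA\,w(Q\cap J_k).
\]
Summing \eqref{eq:piece} over $k$ and adding the part of $Q$ where $b=1$ gives $\int_Qwb\le8^nA\,w(Q)\le8^nA[w]_{A_1}|Q|\inf_Qw$, and $\inf_Qw\le\inf_Q(wb)$ because $b\ge1$.
\end{proof}

The bound on the outer shell cannot be dropped. For $n=1$, $w\equiv1$, $J=(-1,1)$ and $\beta(y)=(|y-1|/2)^{-1/2}$ all other hypotheses hold, but on $(1-h,1+h)$ the glued function has infimum $1$ and average at least $\sqrt{2/h}$.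

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $K=\lfloor1/(\varepsilon\delta)\rfloor$. Since $1/(\varepsilon\delta)\ge1$, we have $K\ge1$ and $K\ge1/(2\varepsilon\delta)$. For $k\ge0$ let $Q_k=[0,2^{-k})^n$, a dyadic cube. For $1\le k\le K$ let $J_k=(2^{-k-1},2^{-k})^n$, with center $x_k$ and radius $r_k=2^{-k-2}$. Then $J_k\subset Q_k\setminus Q_{k+1}$, so the $J_k$ are pairwise disjoint and miss $Q_{K+1}$ (Figure~\ref{fig:cubes}), and
\begin{equation}\label{eq:size}
2^{-k-1}\le|x|_\infty\le2^{-k}\quad\text{on }J_k .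
\end{equation}
On $J_k$, $1\le k\le K$, put
\[
u(x)=\Big(\frac{r_k}{|x-x_k|_\infty}\Big)^{n(1-\varepsilon)},\qquad
b(x)=\min\Big(2^{nk\delta},\Big(\frac{r_k}{|x-x_k|_\infty}\Big)^{n/2}\Big),
\]
put $u=b=1$ off $\bigcup_kJ_k$, and let $v=p_\delta\,b$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!18] (3,3) rectangle (6,6);
\fill[gray!18] (1.5,1.5) rectangle (3,3);
\fill[gray!18] (0.75,0.75) rectangle (1.5,1.5);
\fill[gray!65] (3.75,3.75) rectangle (5.25,5.25);
\fill[gray!65] (2.06,2.06) rectangle (2.44,2.44);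
\fill[gray!65] (1.08,1.08) rectangle (1.17,1.17);
\fill[black] (0,0) rectangle (0.75,0.75);
\draw (0,0) rectangle (6,6);
\draw (0,0) rectangle (3,3);
\draw (0,0) rectangle (1.5,1.5);
\node at (1.2,5) {$Q_1$};
\node at (0.6,2.4) {$Q_2$};
\node at (0.36,1.13) {\small $Q_3$};
\node[white] at (0.38,0.37) {\small $Q_4$};
\node at (5.6,3.35) {$J_1$};
\node at (4.5,4.5) {$B_1$};
\node at (2.68,1.78) {\small $J_2$};
\end{tikzpicture}
\caption{The construction for $n=2$, $\delta=\frac12$, $K=3$, drawn to scale. The test function $g$ is a unit mass on the black square $Q_4$. In each light square $J_k\subset Q_k$ the weight $u$ has a spike at the center. On the dark core $B_k$, whose radius is $2^{-2k\delta}$ times that of $J_k$, the weight $v$ is at least the average $2^{nk}$ of $g$ over $Q_k$.}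
\label{fig:cubes}
\end{figure}

\emph{Upper bounds for the $A_1$ constants.} The profiles $p_\varepsilon$ and $\min(2^{nk\delta},p_{1/2})$ are at least $1$ on $\{|y|_\infty<1\}$, tend to $1$ at its boundary, and are at most $2^n$ where $|y|_\infty\ge\frac12$. Lemma~\ref{lem:glue} with $w\equiv1$, $\beta_k=p_\varepsilon$ and $A=3^n/\varepsilon$ gives $[u]_{A_1}\le24^n/\varepsilon$. By \eqref{eq:size}, $p_\delta$ varies on $J_k$ by a factor at most $2^n$. So Lemma~\ref{lem:glue} applies with $w=p_\delta$, $\beta_k=\min(2^{nk\delta},p_{1/2})$ and $A=2\cdot3^n$, and gives $[v]_{A_1}\le8^n\cdot2\cdot3^n\cdot3^n/\delta=2\cdot72^n/\delta$.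

\emph{Lower bounds for the $A_1$ constants.} On $J_1$ the weight $u$ has average $1/\varepsilon$ and infimum $1$, so $[u]_{A_1}\ge1/\varepsilon$. On $(-1,1)^n$ we have $v\ge p_\delta$, so the average of $v$ is at least $1/\delta$. Where $\frac12<|x|_\infty<1$ we have $b=1$ and $v=|x|_\infty^{-n(1-\delta)}$, which tends to $1$ at the boundary, so the essential infimum is at most $1$. Thus $[v]_{A_1}\ge1/\delta$.

\emph{The level set.} Let $g=|Q_{K+1}|^{-1}\mathbf 1_{Q_{K+1}}$ and $f=g/v$. Since $u=1$ on $Q_{K+1}$, $\|f\|_{L^1(uv)}=\int gu=1$. For $x\in J_k$, by \eqref{eq:size},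
\[
M_d(fv)(x)\ge\langle g\rangle_{Q_k}=2^{nk},\qquad v(x)\le2^{n(k+1)(1-\delta)}2^{nk\delta}\le2^n2^{nk}.
\]
Hence $\bigcup_{k=1}^KJ_k\subset\{M_d(fv)/v>2^{-n-1}\}$.

\emph{Its measure.} On $B_k=\{|x-x_k|_\infty<2^{-2k\delta}r_k\}\subset J_k$ we have $(r_k/|x-x_k|_\infty)^{n/2}>2^{nk\delta}$, so $b=2^{nk\delta}$. Also $p_\delta\ge2^{nk(1-\delta)}$ by \eqref{eq:size}, so $v\ge2^{nk}$ on $B_k$. By \eqref{eq:mass} with $\rho=2^{-2k\delta}$, and since $(2r_k)^n=2^{-n(k+1)}$ and $k\delta\varepsilon\le1$,
\[
uv(J_k)\ge2^{nk}u(B_k)=2^{nk}\,\frac{(2r_k)^n}{\varepsilon}\,2^{-2nk\delta\varepsilon}=\frac{2^{-n}}{\varepsilon}\,2^{-2nk\delta\varepsilon}\ge\frac{2^{-3n}}{\varepsilon}.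
\]
Summing over $1\le k\le K$,
\[
N(u,v)\ge2^{-n-1}\,K\,\frac{2^{-3n}}{\varepsilon}\ge\frac{2^{-4n-2}}{\varepsilon^2\delta}.\qedhere
\]
\end{proof}

\section{The upper bound}\label{sec:upper}

Fix $u,v\in A_1$ and a bounded $g\ge0$ with compact support; by (c) it suffices to prove \eqref{eq:level} for such $g$. The example shows what must be limited: $v$ can be high on a small part of a cube, and $u$ can concentrate there. The proof bounds the concentration of $u$ on small sets (Lemma~\ref{lem:rh}), proves a packing estimate that involves only $v$ and $g$ (Lemma~\ref{lem:pack}), and joins the two by a stopping time on the averages of $u$.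

\subsection{How much \texorpdfstring{$u$}{u} can concentrate}

For $u=p_\varepsilon$, a concentric cube of relative measure $\sigma$ carries the fraction $\sigma^\varepsilon$ of the mass, by \eqref{eq:mass}. Up to constants no $A_1$ weight concentrates more. The proof is a reverse H\"older inequality with exponent $1+\gamma$, where $\gamma$ is of order $1/[u]_{A_1}$.

\begin{lemma}\label{lem:rh}
Let $\gamma=(2^{n+1}[u]_{A_1})^{-1}$ and $\eta=\gamma/(1+\gamma)$. Then $\eta\le1$, $1/\eta\le2^{n+2}[u]_{A_1}$, and for every dyadic cube $Q$ and measurable $S\subset Q$,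
\[
u(S)\le2\,u(Q)\,(|S|/|Q|)^\eta .
\]
\end{lemma}

\begin{proof}
We have $1\le 1/\eta=1+2^{n+1}[u]_{A_1}\le2^{n+2}[u]_{A_1}$. For $x\in Q$ let $u^*(x)$ be the supremum of $\langle u\rangle_{Q'}$ over dyadic $Q'$ with $x\in Q'\subset Q$. Then $u\le u^*\le[u]_{A_1}u$ almost everywhere on $Q$, by the Lebesgue differentiation theorem and (b). Let $\lambda\ge\langle u\rangle_Q$. The set $\{u^*>\lambda\}$ is the disjoint union of the maximal dyadic $Q'\subset Q$ with $\langle u\rangle_{Q'}>\lambda$. Such a $Q'$ is not $Q$, so its dyadic parent lies in $Q$ and has average at most $\lambda$; hence $\langle u\rangle_{Q'}\le2^n\lambda$. Summing,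
\begin{equation}\label{eq:cz}
u(\{u^*>\lambda\})\le2^n\lambda\,|\{u^*>\lambda\}|,\qquad\lambda\ge\langle u\rangle_Q .
\end{equation}
We do not yet know that $\int_Q(u^*)^\gamma u$ is finite, so we truncate. Let $H>\langle u\rangle_Q$, $F=\min(u^*,H)$ and $I=\int_QF^\gamma u\le H^\gamma u(Q)<\infty$. Recall that $\int\min(h,H)^a\,d\mu=\int_0^Ha\lambda^{a-1}\mu(\{h>\lambda\})\,d\lambda$ for $a>0$ and measurable $h\ge0$. Using $u(\{u^*>\lambda\})\le u(Q)$ for $\lambda<\langle u\rangle_Q$ and \eqref{eq:cz} for larger $\lambda$,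
\[
I\le\langle u\rangle_Q^\gamma u(Q)+2^n\gamma\int_0^H\lambda^\gamma|\{u^*>\lambda\}|\,d\lambda=\langle u\rangle_Q^\gamma u(Q)+\frac{2^n\gamma}{1+\gamma}\int_QF^{1+\gamma}.
\]
Since $F\le u^*\le[u]_{A_1}u$, the last term is at most $2^n\gamma[u]_{A_1}I=I/2$. Thus $I\le2\langle u\rangle_Q^\gamma u(Q)$, and $H\to\infty$ gives $\int_Qu^{1+\gamma}\le\int_Q(u^*)^\gamma u\le2\langle u\rangle_Q^{1+\gamma}|Q|$. By H\"older's inequality,
\[
u(S)\le|S|^\eta\Big(\int_Qu^{1+\gamma}\Big)^{1/(1+\gamma)}\le2\langle u\rangle_Q|S|^\eta|Q|^{1-\eta}=2u(Q)(|S|/|Q|)^\eta.\qedhere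
\]
\end{proof}

\subsection{Pairs of a cube and a level}

Let $E=\{M_dg>v\}$ and let $E_j$ be as in \eqref{eq:Ej}. Let $\mathcal M_j$ be the family of maximal dyadic cubes with $\langle g\rangle_Q>2^j$; by (a) these cubes are disjoint and cover $E_j$. Put
\[
\Gamma=\{(Q,j):Q\in\mathcal M_j,\ |Q\cap E_j|>0\},\qquad\sigma(Q,j)=\frac{|Q\cap E_j|}{|Q|}\in(0,1].
\]
One cube may occur in $\Gamma$ with several levels. Since $v<2^{j+1}$ on $E_j$,
\begin{equation}\label{eq:sum}
uv(E)\le2\sum_{(Q,j)\in\Gamma}2^j\,u(Q\cap E_j),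
\end{equation}
and by Lemma~\ref{lem:rh},
\begin{equation}\label{eq:gain}
2^ju(Q\cap E_j)\le2\,\langle u\rangle_Q\cdot2^j|Q|\,\sigma(Q,j)^\eta .
\end{equation}
Let $m(Q)=\operatorname{ess\,inf}_Qv$, which is positive because $m(Q)\ge\langle v\rangle_Q/[v]_{A_1}$. We use three properties of $\Gamma$.
\begin{itemize}
\item[(P1)] If $(Q,j)\in\Gamma$, then $2^j|Q|<g(Q)$.
\item[(P2)] The sets $Q\cap E_j$, $(Q,j)\in\Gamma$, are pairwise disjoint, and the pairs whose cube contains a given point have distinct levels $j$. Indeed, the $E_j$ are disjoint, and so are the cubes of one family $\mathcal M_j$.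
\item[(P3)] If $(Q,j)\in\Gamma$, then $m(Q)<2^{j+1}$, because $v<2^{j+1}$ on a subset of $Q$ of positive measure.
\end{itemize}

\subsection{The packing estimate}

Set aside the factor $\langle u\rangle_Q$ in \eqref{eq:gain}. Bounding each remaining term by $g(Q)$ with (P1) counts the same mass of $g$ once per level. To count it fewer times we compare $2^j$ with $v$ rather than with $g$, and pass to $g$ only on the largest cubes. The comparison depends on how far the level $2^j$ lies above the floor $m(Q)$ of $v$ on $Q$. By (P3), each $(Q,j)\in\Gamma$ has a unique integer \emph{height} $\tau\ge0$ with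
\begin{equation}\label{eq:tau}
2^\tau m(Q)\le2^{j+1}<2^{\tau+1}m(Q).
\end{equation}

\begin{lemma}\label{lem:pack}
Let $0<\eta\le1$, let $P$ be a dyadic cube, and let $\Lambda\subset\Gamma$ be a finite set with $Q\subset P$ for all $(Q,j)\in\Lambda$. Then
\[
\sum_{(Q,j)\in\Lambda}2^j|Q|\,\sigma(Q,j)^\eta\le\frac{24}{\eta}\,[v]_{A_1}\,g(P).
\]
\end{lemma}

\begin{proof}
Let $\Lambda_\tau$ be the set of pairs in $\Lambda$ of height $\tau$. Let $\mathcal R_\tau$ be the family of maximal cubes among those that occur in $\Lambda_\tau$, and let $U_\tau$ be their union. The cubes of $\mathcal R_\tau$ are disjoint and lie in $P$.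

\emph{From $v$ to $g$.} For $R\in\mathcal R_\tau$ choose $j$ with $(R,j)\in\Lambda_\tau$. By the $A_1$ condition, the left half of \eqref{eq:tau} and (P1),
\[
v(R)\le[v]_{A_1}m(R)|R|\le2^{1-\tau}[v]_{A_1}2^j|R|\le2^{1-\tau}[v]_{A_1}g(R).
\]
Summing over $R$,
\begin{equation}\label{eq:vU}
v(U_\tau)\le2^{1-\tau}[v]_{A_1}g(P).
\end{equation}
This is the only place where the size of $[v]_{A_1}$ enters.

\emph{All pairs of height $\tau$.} Let $G(x)$ be the sum of $2^j$ over the pairs $(Q,j)\in\Lambda_\tau$ with $x\in Q$; it vanishes off $U_\tau$. By (P2) the exponents are distinct, so $G(x)$ is at most twice its largest term $2^j$. For the pair of that term, the right half of \eqref{eq:tau} gives $2^j<2^\tau m(Q)$, and $m(Q)\le v(x)$ for almost every $x\in Q$. Thus $G\le2^{\tau+1}v$ almost everywhere, and by \eqref{eq:vU}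
\begin{equation}\label{eq:all}
\sum_{(Q,j)\in\Lambda_\tau}2^j|Q|=\int G\le2^{\tau+1}v(U_\tau)\le4[v]_{A_1}g(P).
\end{equation}

This bound is uniform in $\tau$ but does not decay, so decay must come from $\sigma^\eta$. Chebyshev's inequality gives $\sigma\le2^{-j}\langle v\rangle_Q\le2^{1-\tau}[v]_{A_1}$, but this is trivial for $\tau\le1+\log_2[v]_{A_1}$, and those heights would cost an extra factor of order $1+\log_2[v]_{A_1}$. To avoid it we fix the threshold $2^{-\tau/2}$, which is free of $v$, and show that the pairs above the threshold have small total size.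

\emph{Dense pairs.} Call $(Q,j)\in\Lambda_\tau$ dense if $\sigma(Q,j)>2^{-\tau/2}$. For such a pair $2^j|Q|\le2^{\tau/2}2^j|Q\cap E_j|\le2^{\tau/2}v(Q\cap E_j)$, since $v\ge2^j$ on $E_j$. The sets $Q\cap E_j$ are disjoint subsets of $U_\tau$ by (P2), so \eqref{eq:vU} gives
\begin{equation}\label{eq:dense}
\sum_{(Q,j)\in\Lambda_\tau\ \text{dense}}2^j|Q|\le2^{\tau/2}v(U_\tau)\le2^{1-\tau/2}[v]_{A_1}g(P).
\end{equation}

\emph{Summation.} For pairs that are not dense use $\sigma^\eta\le2^{-\tau\eta/2}$ and \eqref{eq:all}; for dense pairs use $\sigma^\eta\le1$ and \eqref{eq:dense}. The sum in the lemma is at most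
\[
[v]_{A_1}g(P)\sum_{\tau\ge0}\big(4\cdot2^{-\tau\eta/2}+2\cdot2^{-\tau/2}\big).
\]
The series starts at $\tau=0$ because of (P3), which is why pairs with $|Q\cap E_j|=0$ were discarded. The function $1-2^{-x}$ is concave and equals $0$ at $0$ and $\frac12$ at $1$, so $1-2^{-x}\ge x/2$ on $[0,1]$, and $\sum_{\tau\ge0}2^{-\tau\eta/2}=(1-2^{-\eta/2})^{-1}\le4/\eta$. Also $\sum_{\tau\ge0}2^{-\tau/2}=2+\sqrt2<4$. The series is therefore at most $16/\eta+8\le24/\eta$.
\end{proof}

\subsection{Principal cubes}

It remains to restore the factor $\langle u\rangle_Q$ in \eqref{eq:gain}. In Lemma~\ref{lem:one} this average was paired with $g(Q)$ on the same cube. Lemma~\ref{lem:pack} returns $g(P)$ on a larger cube, so we need groups of pairs in which $\langle u\rangle_Q$ is dominated by $\langle u\rangle_P$, with few enough cubes $P$ that their averages can be summed.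

\begin{lemma}\label{lem:principal}
Let $\mathcal Q$ be a finite family of dyadic cubes. There are a subfamily $\mathcal P\subset\mathcal Q$ and a map $\pi:\mathcal Q\to\mathcal P$ such that $Q\subset\pi(Q)$ and $\langle u\rangle_Q\le2\langle u\rangle_{\pi(Q)}$ for all $Q\in\mathcal Q$, and
\begin{equation}\label{eq:principal}
\sum_{P\in\mathcal P}\langle u\rangle_P\mathbf 1_P\le2[u]_{A_1}u\qquad\text{almost everywhere}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal P_0$ be the family of maximal cubes of $\mathcal Q$. For $P\in\mathcal Q$, call \emph{children} of $P$ the maximal cubes among the $Q\in\mathcal Q$ with $Q\subsetneq P$ and $\langle u\rangle_Q>2\langle u\rangle_P$. Let $\mathcal P_{i+1}$ consist of the children of the cubes of $\mathcal P_i$, and let $\mathcal P=\bigcup_i\mathcal P_i$. By induction each $\mathcal P_i$ is a disjoint family: children of one cube are disjoint by maximality, and children of different cubes of $\mathcal P_i$ lie in disjoint cubes.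

Let $\pi(Q)$ be the smallest cube of $\mathcal P$ containing $Q$; it exists because $\mathcal P_0$ contains a cube above $Q$. If $\langle u\rangle_Q>2\langle u\rangle_{\pi(Q)}$, then $Q\subsetneq\pi(Q)$ and $Q$ lies in a child of $\pi(Q)$, which is a smaller cube of $\mathcal P$ containing $Q$. This is a contradiction.

Fix $x$. Each $\mathcal P_i$ has at most one cube $P_i\ni x$. If $P_{i+1}$ exists, it is a child of a cube of $\mathcal P_i$ that contains $x$, and that cube is $P_i$. So the cubes of $\mathcal P$ containing $x$ form a finite chain $P_0\supsetneq\dots\supsetneq P_l$ with $\langle u\rangle_{P_{i+1}}>2\langle u\rangle_{P_i}$, and the sum of their averages is at most $2\langle u\rangle_{P_l}$. Now \eqref{eq:principal} follows from (b).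
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The terms in \eqref{eq:sum} are nonnegative, so it suffices to bound the sum over a finite set $\Gamma_0\subset\Gamma$, uniformly in $\Gamma_0$. Apply Lemma~\ref{lem:principal} to the family of cubes that occur in $\Gamma_0$, and for $P\in\mathcal P$ let $\Lambda_P$ be the set of $(Q,j)\in\Gamma_0$ with $\pi(Q)=P$. With $\eta$ as in Lemma~\ref{lem:rh}, we apply \eqref{eq:gain}, then Lemma~\ref{lem:pack}, then \eqref{eq:principal}:
\begin{align*}
\sum_{(Q,j)\in\Gamma_0}2^ju(Q\cap E_j)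
&\le\sum_{P\in\mathcal P}4\langle u\rangle_P\sum_{(Q,j)\in\Lambda_P}2^j|Q|\,\sigma(Q,j)^\eta
\le\frac{96}{\eta}[v]_{A_1}\sum_{P\in\mathcal P}\langle u\rangle_P\,g(P)\\
&=\frac{96}{\eta}[v]_{A_1}\int g\sum_{P\in\mathcal P}\langle u\rangle_P\mathbf 1_P\,dx
\le\frac{192}{\eta}[u]_{A_1}[v]_{A_1}\int gu .
\end{align*}
Since $1/\eta\le2^{n+2}[u]_{A_1}$, \eqref{eq:sum} gives \eqref{eq:level} with $C=2\cdot192\cdot2^{n+2}[u]_{A_1}^2[v]_{A_1}=1536\cdot2^n[u]_{A_1}^2[v]_{A_1}$.
\end{proof}

\begin{remark}
The two factors $[u]_{A_1}$ have different sources. The one from \eqref{eq:principal} is the cost of a level, as in Lemma~\ref{lem:one}; the one from $1/\eta$ is the number of heights $\tau$ that contribute. The last example of Section~\ref{sec:levels}, tested on $2g$, shows the second at work. Since $\langle2g\rangle_{Q_i}=2^{i+1}$ for $i\le K+1$, we have $Q_k\in\mathcal M_k$ and $B_k\subset E_k$ for $1\le k\le K$, so $(Q_k,k)\in\Gamma$. As $m(Q_k)=1$, this pair has height $k+1$. The set $Q_k\cap\{v\ge2^k\}$ has measure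 at most $\sum_{i\ge k}2r_i4^{-k}=4^{-k}|Q_k|$, so the pair is not dense. Thus the $K=\lfloor1/\varepsilon\rfloor$ terms in \eqref{eq:test} come from $K$ different heights in the first series of Lemma~\ref{lem:pack}.
\end{remark}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\kappa_n=2^{-4n-2}\cdot24^{-2n}\cdot(2\cdot72^n)^{-1}$. The upper bound is Theorem~\ref{thm:upper}, with $C_n=1536\cdot2^n$.

For the lower bound take the weights of Theorem~\ref{thm:lower} with $\delta=2\cdot72^n/t\in(0,1]$, so that $[v]_{A_1}\le t$. If $s\ge24^n$, take $\varepsilon=24^n/s$; then $[u]_{A_1}\le s$ and $N(u,v)\ge\kappa_ns^2t$. If $1\le s<24^n$, take $\varepsilon=1$. The weight $u$ of Section~\ref{sec:lower} is then identically $1$, so $[u]_{A_1}=1\le s$, and $N(u,v)\ge2^{-4n-2}t/(2\cdot72^n)\ge\kappa_ns^2t$ because $24^{-2n}s^2<1$. So $c_n=\kappa_n$ works.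

For the weights of Theorem~\ref{thm:lower} we have $\varepsilon^{-1}\ge24^{-n}[u]_{A_1}$ and $\delta^{-1}\ge[v]_{A_1}/(2\cdot72^n)$, so $N(u,v)\ge\kappa_n[u]_{A_1}^2[v]_{A_1}$. With \eqref{eq:phi} this gives the claim about $\varphi$, with $c'=\kappa_n/c$.

Finally, suppose that $N(u,v)\le C[u]_{A_1}^\alpha[v]_{A_1}^\beta$ always. The two-sided bounds in Theorem~\ref{thm:lower} give $[u]_{A_1}^\alpha\le24^{n|\alpha|}\varepsilon^{-\alpha}$ and $[v]_{A_1}^\beta\le(2\cdot72^n)^{|\beta|}\delta^{-\beta}$, whatever the signs of $\alpha$ and $\beta$. Hence $\varepsilon^{\alpha-2}\delta^{\beta-1}$ is bounded for $\varepsilon,\delta\in(0,1]$. Letting $\varepsilon\to0$ with $\delta=1$ gives $\alpha\ge2$, and letting $\delta\to0$ with $\varepsilon=1$ gives $\beta\ge1$.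
\end{proof}

\begin{remark}
Some lower restriction on $t$ is needed in Theorem~\ref{thm:sharp}. If $t=1$, then $v$ is constant and $N(u,v)\le[u]_{A_1}\le s$ by Section~\ref{sec:levels}, so the supremum is not of order $s^2$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{OPR}
Sheldy Ombrosi, Carlos P\'erez and Jorgelina Recchi,
\emph{Quantitative weighted mixed weak-type inequalities for classical operators},
arXiv:1408.4339 (2014).

\end{thebibliography}
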